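\title{A weakly 2-random sequence computing a noncomputable member of $\mathit{NCR}$}

\begin{abstract}
Let $\mathit{NCR}$ be the class of binary sequences that are not Martin-L\"of random with respect to any continuous probability measure on Cantor space. No 2-random sequence computes a noncomputable member of $\mathit{NCR}$. We show that weak 2-randomness does not suffice for this: there are a weakly 2-random $X$ and a noncomputable $Z\in\mathit{NCR}$ with $Z\le_{tt}X$. Both can be taken computable in $\emptyset''$, and neither can be $\Delta^0_2$. The proof builds a total functional whose image measure has many atoms, and an oracle whose image follows one atom after another, each for a very long time.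
\end{abstract}

\section{Introduction}

Let $2^\omega$ be Cantor space and $\lambda$ Lebesgue measure on it. For a finite binary string $\sigma$, let $[\sigma]$ be the set of sequences that extend $\sigma$. A probability measure $\mu$ on $2^\omega$ is \emph{continuous} if it has no atoms, that is, if $\mu(\{X\})=0$ for every $X\in2^\omega$.

To speak of randomness for a measure $\mu$ that need not be computable, one gives the tests access to $\mu$ through an oracle. A \emph{representation} of $\mu$ is an oracle $R$ that codes $\mu$; one may picture a list of rationals $q(\sigma,n)$ with $|q(\sigma,n)-\mu[\sigma]|\le2^{-n}$. Our proofs use only one property of representations: from any representation $R$ of $\mu$ one can compute, for each $\sigma$ and $n$, a rational within $2^{-n}$ of $\mu[\sigma]$. A \emph{Martin-L\"of test for $\mu$ relative to $R$} is a uniformly $\Sigma^0_1(R)$ sequence $(U_n)_{n\in\omega}$ of open sets with $\mu(U_n)\le2^{-n}$. It \emph{captures} $X$ if $X\in\bigcap_nU_n$, and otherwise $X$ \emph{passes} it. Following Reimann and Slaman, $X$ is \emph{Martin-L\"of random with respect to $\mu$} if there is a representation $R$ of $\mu$ such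 that $X$ passes every Martin-L\"of test for $\mu$ relative to $R$. The class $\mathit{NCR}$ consists of the sequences that are not Martin-L\"of random with respect to any continuous probability measure. Thus $Z\in\mathit{NCR}$ means that for every continuous $\mu$ and every representation $R$ of $\mu$, some test for $\mu$ relative to $R$ captures $Z$.

Continuity is what makes the notion nontrivial: every $X$ is random for the point mass at $X$, since no set of measure at most $\frac12$ contains $X$. Every computable $Z$ is in $\mathit{NCR}$, because a representation of a continuous $\mu$ can find lengths $l$ at which $\mu[Z{\upharpoonright}l]$ is small (Lemma~\ref{lem:scale}). A noncomputable member of $\mathit{NCR}$ is a sequence that every continuous measure can pin down almost as well as a computable one, and it is natural to ask how random an oracle must be in order to compute no such sequence.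

Two notions of randomness for $\lambda$ are relevant. A sequence is \emph{2-random} if it is Martin-L\"of random with respect to $\lambda$ relative to $\emptyset'$, and it is \emph{weakly 2-random} if it belongs to no $\Pi^0_2$ class of Lebesgue measure zero. A null $\Pi^0_2$ class is an intersection $\bigcap_kG_k$ of a decreasing, uniformly $\Sigma^0_1$ sequence with $\lambda(G_k)\to0$: a Martin-L\"of test without a prescribed rate of convergence. So weakly 2-random sequences are Martin-L\"of random. Since ``$\lambda(G_k)\le2^{-n}$'' is a $\Pi^0_1$ condition on $k$ and $n$, the oracle $\emptyset'$ can supply the missing rate, and so 2-random sequences are weakly 2-random.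

It is known that no 2-random sequence computes a noncomputable member of $\mathit{NCR}$, whereas some Demuth random sequence does. (Demuth randomness plays no role below.) The following question comes from Porter~\cite{Porter}.

\medskip
\noindent\textbf{Question.} Are there a weakly 2-random sequence $X$ and a noncomputable $Z\in\mathit{NCR}$ with $Z\le_TX$?
\medskip

One might guess that there are not. A weakly 2-random sequence computes no noncomputable set $A$ whose singleton $\{A\}$ is a $\Pi^0_2$ class, and in particular no noncomputable $\Delta^0_2$ set (Proposition~\ref{prop:singletons}). The very sparse set of Example~\ref{ex:sparse}, a noncomputable member of $\mathit{NCR}$ that is easy to write down, computes $\emptyset'$ and is therefore out of reach. The answer is nevertheless positive.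

\begin{theorem}\label{thm:main}
There are a weakly 2-random $X$ and a noncomputable $Z\in\mathit{NCR}$ with $Z\le_{tt}X$.
\end{theorem}

By the fact quoted above, ``weakly 2-random'' cannot be strengthened to ``2-random''.

\begin{theorem}\label{thm:more}
The sequences $X$ and $Z$ in Theorem~\ref{thm:main} can be chosen so that moreover the following hold.
\begin{enumerate}
\item[(1)] $X,Z\le_T\emptyset''$. On the other hand, for any witnesses $X,Z$ of Theorem~\ref{thm:main}, neither $X$ nor $Z$ is $\Delta^0_2$; in fact $Z$ forms a minimal pair with $\emptyset'$, and $\{Z\}$ is not a $\Pi^0_2$ class.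
\item[(2)] For every strictly increasing $\beta:\omega\to\omega$ there is a uniformly $\Sigma^0_1(\beta)$ sequence $(U_n)$ with $Z\in\bigcap_nU_n$ and $\mu(U_n)\le2^{-n}$ for every probability measure $\mu$ satisfying $\mu[\sigma]\le2^{-y}$ whenever $|\sigma|=\beta(y)$.
\item[(3)] Every $\Pi^0_1$ class of positive measure contains a weakly 2-random $X'\equiv_TX$ (so $X'\ge_TZ$).
\end{enumerate}
\end{theorem}

\subsection*{What a witness must look like}
The following observation is not used in the proofs, but it explains the construction. Take representations to be lists of approximations as pictured above. Let $X$ be weakly 2-random and let $Z=\Phi^X$ be noncomputable, where $\Phi$ is a Turing functional that is total on all oracles. Let $\nu(A)=\lambda(\Phi^{-1}(A))$ be the image measure. The sets $\Phi^{-1}[\tau]$ are uniformly clopen, so $\nu$ has a computable representation. If $(U_n)$ is an unrelativized test for $\nu$, then $\bigcap_n\Phi^{-1}(U_n)$ is a null $\Pi^0_2$ class, so $Z$ passes the test. The same holds for $\nu$ conditioned on a cylinder $[\tau]\ni Z$. Hence, if $Z\in\mathit{NCR}$, every neighborhood of $Z$ contains an atom of $\nu$. Atoms of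 $\nu$ are computable by Sacks' theorem (recalled in Section~\ref{sec:prelim}), so $Z$ is a limit of atoms of $\nu$ without being one.

This suggests the plan. We design $\Phi$ so that $\nu$ has many atoms of the form $\tau0^\omega$, and we choose $X$ so that $Z=\Phi^X$ follows such an atom for a very long time, then leaves it, then follows another one for a much longer time, and so on. Section~\ref{sec:criterion} shows that this puts $Z$ into $\mathit{NCR}$, provided that the next atom can be predicted in the limit from a bounded amount of advice: a continuous measure is either so finely spread that a test can afford to cover all predictions, or so slowly spread that its representations compute $Z$ outright. Section~\ref{sec:functional} builds $\Phi$ so that an oracle can leave an atom arbitrarily late while staying inside a prescribed $\Pi^0_1$ class of positive measure, which is what is needed to make the oracle weakly 2-random. Section~\ref{sec:construction} builds $X$.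

\section{Preliminaries}\label{sec:prelim}

\subsection*{Notation}
For strings, $\sigma\subseteq\tau$ means that $\tau$ extends $\sigma$. The string of the first $n$ bits of $Z$ is $Z{\upharpoonright}n$. For a set $E$ of strings, $[E]=\bigcup_{\eta\in E}[\eta]$. The density of $A\subseteq2^\omega$ in $\sigma$ is $\lambda(A\mid\sigma)=\lambda(A\cap[\sigma])/\lambda[\sigma]$. We identify subsets of $\omega$ with their characteristic sequences. Strings are ordered by length and then lexicographically, and ``first'' refers to this order.

A $\Sigma^0_1$ class is a set $[W]$ with $W$ a computably enumerable (c.e.) set of strings, and $\Sigma^0_1(R)$ is the same relative to the oracle $R$. A $\Pi^0_1$ class is the complement of a $\Sigma^0_1$ class, and a $\Pi^0_2$ class is the intersection of a uniformly $\Sigma^0_1$ sequence. The oracle $\emptyset'$ decides $\Pi^0_1$ statements about numbers, and $\emptyset''$ decides $\Sigma^0_2$ statements. A set $A$ is $\Delta^0_2$ if $A\le_T\emptyset'$; equivalently, $A(n)=\lim_sA_s(n)$ for a computable approximation $(A_s)$. We write $Z\le_{tt}X$ if $Z=\Phi^X$ for a Turing functional $\Phi$ that is total on all oracles. Two noncomputable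 sets form a \emph{minimal pair} if every set computable from both is computable. The list of partial computable functions is $(\varphi_e)$.

\subsection*{Fixed lists of classes}
We fix the following objects.
\begin{itemize}
\item $(P_j)_{j\in\omega}$ is the standard effective list of all $\Pi^0_1$ classes, with $P_j=\bigcap_sP_{j,s}$, where the $P_{j,s}$ are clopen, decreasing in $s$ and uniformly computable.
\item $(G^e_k)_{e,k\in\omega}$ are uniformly $\Sigma^0_1$ classes with $G^e_{k+1}\subseteq G^e_k$, such that every $\Pi^0_2$ class is $\bigcap_kG^e_k$ for some $e$, and $G^0_k=\emptyset$ for all $k$. They have uniformly computable clopen approximations $G^e_{k,s}$, increasing in $s$ with union $G^e_k$, and $G^e_{k,s}=\emptyset$ for $k\ge s$. To obtain them, list the uniformly $\Sigma^0_1$ sequences $(V_k)$ with $V_k=\bigcup_sV_{k,s}$ from index $e=1$ on, and put $G_{k,s}=\bigcap_{k'\le k}V_{k',s}$ if $k<s$ and $G_{k,s}=\emptyset$ if $k\ge s$.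
\item $J$ is a computable function with $P_{J(a,e,k,m)}=P_a\setminus G^e_k$ and $J(a,e,k,m)>m$. The s-m-n theorem gives an index for $P_a\setminus G^e_k$, and padding makes it larger than $m$.
\end{itemize}
Densities of the clopen approximations are computable rationals. Since measure is continuous along monotone sequences, $\lambda(P_j\mid\sigma)\ge q$ if and only if $\lambda(P_{j,s}\mid\sigma)\ge q$ for all $s$, and $\lambda(G^e_k\mid\sigma)\le q$ if and only if $\lambda(G^e_{k,s}\mid\sigma)\le q$ for all $s$. For rational $q$ both conditions are therefore $\Pi^0_1$.

\subsection*{Two textbook facts}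
The \emph{Lebesgue density theorem} for cylinders: if $A\subseteq2^\omega$ is measurable, then $\lambda(A\mid Y{\upharpoonright}n)\to1$ for almost every $Y\in A$. \emph{Sacks' theorem}: if $A$ is noncomputable, then $\lambda\{Y:Y\ge_TA\}=0$.

\subsection*{Scales}
All that we use about a continuous measure is how fast the measure of cylinders decays. Call a strictly increasing $\beta:\omega\to\omega$ a \emph{scale for $\mu$} if $\mu[\sigma]\le2^{-y}$ whenever $|\sigma|=\beta(y)$. For strictly increasing $\beta$, a \emph{$\beta$-test} is a uniformly $\Sigma^0_1(\beta)$ sequence $(U_n)$ such that $\mu(U_n)\le2^{-n}$ for every probability measure $\mu$ that has $\beta$ as a scale. Theorem~\ref{thm:more}(2) says that for every $\beta$ some $\beta$-test captures $Z$.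

\begin{lemma}\label{lem:scale}
\begin{enumerate}
\item[(a)] Every representation of a continuous measure $\mu$ computes a scale for $\mu$.
\item[(b)] If for every strictly increasing $\beta$ some $\beta$-test captures $Z$, then $Z\in\mathit{NCR}$.
\item[(c)] If $Z\le_T\beta$, then some $\beta$-test captures $Z$. In particular, computable sequences are in $\mathit{NCR}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The numbers $\max_{|\sigma|=l}\mu[\sigma]$ are nonincreasing in $l$, and they tend to $0$. Otherwise, for some $\varepsilon>0$ the tree $\{\sigma:\mu[\sigma]\ge\varepsilon\}$ is infinite, and by K\"onig's lemma it has a path, which is an atom. Given a representation $R$, let $\beta(y)$ be the least $l$ larger than all earlier values of $\beta$ such that the approximations within $2^{-y-2}$ that $R$ computes for the numbers $\mu[\sigma]$, $|\sigma|=l$, are all less than $2^{-y-1}$. Such an $l$ exists, since every $l$ with $\max_{|\sigma|=l}\mu[\sigma]<2^{-y-2}$ passes this test, and for $|\sigma|=\beta(y)$ we get $\mu[\sigma]<2^{-y-1}+2^{-y-2}<2^{-y}$.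

(b) Let $\mu$ be continuous, $R$ a representation of $\mu$, and $\beta\le_TR$ a scale for $\mu$. A $\beta$-test is a Martin-L\"of test for $\mu$ relative to $R$.

(c) Take $U_n=[Z{\upharpoonright}\beta(n)]$.
\end{proof}

Part (a) is the only place where the continuity of $\mu$ and the property of representations are used.

\section{What a weakly 2-random sequence cannot compute}\label{sec:obstruction}

We begin with the obstruction that the construction has to respect.

\begin{proposition}\label{prop:singletons}
Let $X$ be weakly 2-random. Then $X$ is noncomputable, and $X$ computes no noncomputable $A$ such that $\{A\}$ is a $\Pi^0_2$ class. In particular, $X$ computes no noncomputable $\Delta^0_2$ set.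
\end{proposition}

\begin{proof}
If $X$ were computable, $\{X\}$ would be a null $\Pi^0_1$ class, hence a null $\Pi^0_2$ class containing $X$.

Let $A$ be noncomputable with $\{A\}=\bigcap_k[W_k]$ for uniformly c.e.\ sets $W_k$ of strings, and suppose that $A=\Psi^X$ for a $\{0,1\}$-valued Turing functional $\Psi$. The class $\{Y:\Psi^Y=A\}$ consists of those $Y$ such that for every $n$ the computation $\Psi^Y(n)$ halts, and for every $k$ there is $\tau\in W_k$ with $\Psi^Y(m){\downarrow}=\tau(m)$ for all $m<|\tau|$. This is a $\Pi^0_2$ class. It is null by Sacks' theorem and it contains $X$, a contradiction.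

Finally, if $A=\lim_sA_s$ is $\Delta^0_2$, then $\{A\}=\{Y:\forall n\,\forall s\,\exists t>s\ \ Y(n)=A_t(n)\}$ is a $\Pi^0_2$ class: the bit $Y(n)$ equals $A_t(n)$ for infinitely many $t$ exactly if it equals the limit $A(n)$.
\end{proof}

\begin{corollary}\label{cor:negative}
Let $X$ be weakly 2-random and $Z\le_TX$ noncomputable. Then neither $X$ nor $Z$ is $\Delta^0_2$, the set $Z$ forms a minimal pair with $\emptyset'$, and $\{Z\}$ is not a $\Pi^0_2$ class.
\end{corollary}

\begin{proof}
Both $X$ and $Z$ are noncomputable and computable from $X$, so Proposition~\ref{prop:singletons} applies to them. A set computable from both $Z$ and $\emptyset'$ is $\Delta^0_2$ and computable from $X$, hence computable.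
\end{proof}

\section{Long gaps and a criterion for $\mathit{NCR}$}\label{sec:criterion}

\subsection*{A fast function}
Fix a computable enumeration $(\emptyset'_s)$ of $\emptyset'$ and a $\emptyset'$-computable enumeration $(\emptyset''_s)$ of $\emptyset''$, both by increasing finite sets. Let $m_1(x)$ be the least $s$ with $\emptyset'_s{\upharpoonright}x=\emptyset'{\upharpoonright}x$, and $m_2(x)$ the least $s$ with $\emptyset''_s{\upharpoonright}x=\emptyset''{\upharpoonright}x$. As the enumerations increase, the agreement persists at all later stages. Let
\[
c(x)=1+\max\bigl(\{0\}\cup\{\varphi_e(x'):e,x'\le x,\ \varphi_e(x'){\downarrow}\}\bigr),\qquad M(x)=\max\bigl(m_1(x),m_2(x),c(x)\bigr).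
\]

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] $M$ is nondecreasing and $M\le_T\emptyset''$.
\item[(b)] If $\varphi_e$ is total, then $M(x)>\varphi_e(x)$ for all $x\ge e$.
\item[(c)] If $h(x)\ge M(x)$ for almost all $x$, then $h\ge_T\emptyset''$.
\item[(d)] Let $d_1<d_2<\cdots$ satisfy $d_{i+1}\ge M(d_i)$ for all $i$. If $h$ is nondecreasing and $h(d_i)\ge d_{i+1}$ for almost all $i$, then $h\ge_T\emptyset''$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each of $m_1,m_2,c$ is nondecreasing. The oracle $\emptyset''$ knows $\emptyset'{\upharpoonright}x$ and $\emptyset''{\upharpoonright}x$ and runs both enumerations until they agree with these strings, and $c\le_T\emptyset'$. Part (b) holds because $M\ge c$.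

(c) A finite modification does not change the Turing degree of $h$, so let $h\ge M$ everywhere. Then $\emptyset'{\upharpoonright}x=\emptyset'_{h(x)}{\upharpoonright}x$, so $h$ computes $\emptyset'$. Hence $h$ can run the enumeration of $\emptyset''$, and $\emptyset''{\upharpoonright}x=\emptyset''_{h(x)}{\upharpoonright}x$.

(d) Let $h(d_i)\ge d_{i+1}$ for $i\ge i_0$. If $x\ge d_{i_0}$, take $i\ge i_0$ with $d_i\le x<d_{i+1}$. Then $h(x)\ge h(d_i)\ge d_{i+1}$, and therefore
\[
h(h(x))\ge h(d_{i+1})\ge d_{i+2}\ge M(d_{i+1})\ge M(x).
\]
Apply (c) to $h\circ h\le_Th$.
\end{proof}

Nothing effective is assumed about the sequence $(d_i)$ in (d). Applied to a function computed by a scale $\beta$, part (d) is a dichotomy: either $\beta$ fails to jump from $d_i$ to $d_{i+1}$ infinitely often, or $\beta$ computes $\emptyset''$.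

\subsection*{The simplest case}
The dichotomy already puts sufficiently sparse sets into $\mathit{NCR}$.

\begin{example}\label{ex:sparse}
Let $Z=\{d_1<d_2<\cdots\}$ with $d_1=0$ and $d_{i+1}=\max(d_i+1,M(d_i))$. Then $Z\le_T\emptyset''$. Let $\beta$ be strictly increasing. If $\beta\ge_T\emptyset''$, then a $\beta$-test captures $Z$ by Lemma~\ref{lem:scale}(c). Otherwise, Lemma~\ref{lem:M}(d) for $h(x)=\beta(2x+1)$ gives infinitely many $i$ with $\beta(2d_i+1)<d_{i+1}$. The sequence $Z$ agrees with $(Z{\upharpoonright}(d_i+1))\,0^\omega$ on the first $d_{i+1}$ bits. A test does not know $Z{\upharpoonright}(d_i+1)$, but it can afford to try all candidates: let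
\[
S_d=\bigcup_{|\tau|=d+1}\bigl[\,\tau0^\omega{\upharpoonright}\beta(2d+1)\,\bigr].
\]
If $\beta$ is a scale for $\mu$, then $\mu(S_d)\le2^{d+1}\cdot2^{-(2d+1)}=2^{-d}$, and $Z\in S_{d_i}$ for each of the infinitely many $i$ above. So the sets $U_n=\bigcup_{d>n}S_d$ form a $\beta$-test that captures $Z$. By Lemma~\ref{lem:scale}(b), $Z\in\mathit{NCR}$.

This $Z$ is too strong for our purpose. The function $h(x)=\min\{z\in Z:z>x\}$ is nondecreasing, is computable from $Z$, and satisfies $h(d_i)=d_{i+1}$. So $Z\ge_T\emptyset''$ by Lemma~\ref{lem:M}(d), and by Proposition~\ref{prop:singletons} no weakly 2-random sequence computes $Z$.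
\end{example}

The last computation applies to every $Z$ whose consecutive elements satisfy $d_{i+1}\ge M(d_i)$. So for a set computed by a weakly 2-random sequence, the positions $d_i$ cannot be consecutive elements for almost all $i$. Our $Z$ will have the form
\[
Z=\ \cdots\ \underset{d_i}{1}\ \ \underbrace{\ast\ \ast\ \cdots\ \ast}_{d_i<u\le t_i}\ \ \underbrace{0\ \,0\ \cdots\ 0}_{t_i<u<d_{i+1}}\ \ \underset{d_{i+1}}{1}\ \cdots,
\]
where the long gap is preceded by a stretch whose length we cannot bound computably in $d_i$. A test can no longer try all candidates for this stretch. It must predict the stretch from a bounded amount of advice, and the prediction will be correct only in the limit.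

\subsection*{The criterion}

\begin{proposition}\label{prop:criterion}
Let $Z\le_T\emptyset''$ and let $d_1<d_2<\cdots$ satisfy $d_{i+1}\ge M(d_i)$ for all $i$. Let $(O_d)_{d\in\omega}$ be finite sets whose elements can be listed completely, computably in $d$, and let $\pi(o,s)\in2^\omega$ be uniformly computable for $o\in\bigcup_dO_d$ and $s\in\omega$. Suppose that for every $i\ge1$ there is $o_i\in O_{d_i}$ with
\begin{equation}\label{eq:predict}
\pi(o_i,s){\upharpoonright}d_{i+1}=Z{\upharpoonright}d_{i+1}\qquad\text{for all }s\ge d_{i+1}.
\end{equation}
Then for every strictly increasing $\beta$ some $\beta$-test captures $Z$. In particular, $Z\in\mathit{NCR}$.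
\end{proposition}

In Example~\ref{ex:sparse}, the advice $o$ is a string of length $d+1$ and $\pi(o,s)=o\,0^\omega$ does not depend on $s$. In general the prediction can be trusted only from stage $d_{i+1}$ on and only up to position $d_{i+1}$. The test does not know $d_{i+1}$, but some pair of consecutive values of $\beta$ encloses it. So the test runs the prediction to stage $\beta(y+1)$, reads it up to position $\beta(y)$, and does this for all large $y$; the cost is a geometric series.

\begin{proof}
Let $b$ be a computable nondecreasing function with $|O_d|\cdot2^{-b(d)+1}\le2^{-d}$. Fix $\beta$. If $\beta\ge_T\emptyset''$, then $\beta\ge_TZ$ and Lemma~\ref{lem:scale}(c) applies. So let $\beta\not\ge_T\emptyset''$. The function $h=\beta\circ b$ is nondecreasing and computable from $\beta$, so by Lemma~\ref{lem:M}(d) there are infinitely many $i$ with $\beta(b(d_i))<d_{i+1}$. Let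
\[
S_d=\bigcup_{o\in O_d}\ \bigcup_{y\ge b(d)}\bigl[\,\pi(o,\beta(y+1)){\upharpoonright}\beta(y)\,\bigr],\qquad U_n=\bigcup_{d>n}S_d .
\]
These sets are uniformly $\Sigma^0_1(\beta)$. If $\beta$ is a scale for $\mu$, then
\[
\mu(S_d)\le|O_d|\sum_{y\ge b(d)}2^{-y}=|O_d|\cdot2^{-b(d)+1}\le2^{-d},\qquad\mu(U_n)\le\sum_{d>n}2^{-d}=2^{-n}.
\]
The sets $U_n$ do not depend on $\mu$, so $(U_n)$ is a $\beta$-test.

Let $i$ satisfy $\beta(b(d_i))<d_{i+1}$, and let $y$ be largest with $\beta(y)<d_{i+1}$. Then $y\ge b(d_i)$ and $\beta(y)<d_{i+1}\le\beta(y+1)$. By \eqref{eq:predict} with $s=\beta(y+1)$, the sequence $Z$ extends $\pi(o_i,\beta(y+1)){\upharpoonright}\beta(y)$, so $Z\in S_{d_i}$. The $d_i$ are distinct, so $Z$ lies in infinitely many $S_d$, and $Z\in\bigcap_nU_n$. The last statement follows from Lemma~\ref{lem:scale}(b).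
\end{proof}

\section{The functional}\label{sec:functional}

\subsection*{What the functional has to do}
We will build $X$ through pairs $(\sigma,P)$, where $\sigma$ is an initial segment of $X$ and $P$ is a $\Pi^0_1$ class with $\lambda(P\mid\sigma)\ge\frac12$ to which $X$ is promised to belong. A null class $\bigcap_kG_k$ is avoided by replacing $P$ with $P\setminus G_k$ for a $k$ with $\lambda(G_k\mid\sigma)\le\frac18$. For Proposition~\ref{prop:criterion} we need a single total $\Phi$ such that above every such pair the oracle can be extended, inside the current $\Pi^0_1$ class, so that $\Phi$ prints zeros until a position as large as we like and then prints a one.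

\subsection*{One class}
Fix a string $\xi$ and a $\Pi^0_1$ class $P=\bigcap_sP_s$ with $\lambda(P\mid\xi)\ge1-2^{-5}$. We \emph{hold} the oracles that extend $\xi$: at each stage $\Phi$ prints $0$ on them. From time to time we let a finite set of held strings \emph{exit}, and $\Phi$ prints $1$ on these. We want exits at arbitrarily late stages by strings in which $P$ has density at least $\frac12$.

The exits cannot be scheduled without looking at $P$. If sets $E_0,E_1,\dots$ with $\lambda[E_n]=2^{-n-4}\lambda[\xi]$ exit according to a computable schedule, then $P=2^\omega\setminus\bigcup_{n\ge2}[E_n]$ is a $\Pi^0_1$ class of density $1-2^{-5}$ in $\xi$, and it is disjoint from all exits but the first two. So we watch $P$. When $P_s$ has density less than $\frac12$ in every string of the exit set of level $n$, we declare that set \emph{failed} and let a new set of measure $2^{-n-4}\lambda[\xi]$ exit in its place. More than half of a failed set lies outside $P$, and the part of $[\xi]$ outside $P$ has measure at most $2^{-5}\lambda[\xi]$. A failure at level $0$ would put measure more than $\frac12\cdot2^{-4}\lambda[\xi]$ outside $P$, so level $0$ never fails.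 Two failures at level $1$ would cost more than $2\cdot\frac12\cdot2^{-5}\lambda[\xi]$, so level $1$ fails at most once. In general level $n$ fails fewer than $2^n$ times. Each level therefore ends with an exit set that never fails, and these infinitely many sets exit arbitrarily late.

\subsection*{All classes}
The functional must serve all $P_j$ at once, and this leads to four devices.
\begin{itemize}
\item \emph{Disjoint working spaces.} Above a string $\rho$, the strategy for $P_j$ works in the cylinder of $\xi=\rho0^{j+2}1$. These cylinders are disjoint for different $j$ and together occupy at most a quarter of $[\rho]$. To have density $1-2^{-5}$ in $\xi$, we ask for density $1-2^{-j-8}$ in $\rho$.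
\item \emph{Claims that may be dropped.} The density of $P_j$ in $\rho$ is only approximable from above. We make a \emph{claim} $(\rho,j)$ when the density looks large enough, and we drop the claim and free the held strings when it no longer does.
\item \emph{No claim above an active claim with the same $j$.} Most of the oracles held by a correct claim are held forever. The rule keeps the measure of such oracles small, so that enough oracles are free infinitely often and new claims can be made.
\item \emph{Large indices.} The previous rule could block every claim for $P_j$ above a given $\sigma$. We allow claims $(\rho,j)$ only from stage $j$ on, and we use an index $j$ that is larger than the stage of $\sigma$. This is the purpose of padding in $J$.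
\end{itemize}

\subsection*{Definition of $\Phi$}
Let $l_0=0$ and $l_{s+1}=l_s+s+3$, let $T_s$ be the set of strings of length $l_s$, and let $\delta_j=2^{-j-8}$. A \emph{claim} is a pair $(\rho,j)$ with $\rho\in T_t$ and $j\le t$; it is made, if at all, at stage $t$. Put $\xi=\xi(\rho,j)=\rho0^{j+2}1$. Since $j\le t$, we have $|\xi|=l_t+j+3\le l_{t+1}$. During stage $s$, each $\sigma\in T_s$ has one state: it is \emph{free}, or it is \emph{held by} a claim. Each claim has at most one \emph{current exit set} of each level $n\in\omega$, and none at the start. The empty string starts free. Stage $s$ consists of five steps.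
\begin{enumerate}
\item[1.] Each claim $(\rho,j)$ made before $s$ and not yet dropped is \emph{dropped} if $\lambda(P_{j,s}\mid\rho)<1-\delta_j$. Otherwise it is \emph{active at $s$}.
\item[2.] If a claim is dropped at $s$, all strings of $T_s$ held by it become free.
\item[3.] For each claim $(\rho,j)$ made before $s$ and active at $s$, let $R_s=R_s(\rho,j)$ be the set of strings of $T_s$ held by it at this point. Each current exit set $E$ of the claim with $\lambda(P_{j,s}\mid\eta)<\frac12$ for all $\eta\in E$ \emph{fails} and stops being current. Let $n$ be least such that the claim has no current exit set of level $n$. If $l_s\ge|\xi|+n+4$, the first $2^{\,l_s-|\xi|-n-4}$ elements of $R_s$ form the current exit set of level $n$. These strings \emph{exit at $s$} and become free.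
\item[4.] Call $\sigma\in T_s$ \emph{free at $s$} if it is free now. For each such $\sigma$ and each $j\le s$, make the claim $(\sigma,j)$, and call it active at $s$, if $\lambda(P_{j,s}\mid\sigma)\ge1-\delta_j$ and no claim $(\rho',j)$ with $\rho'\subsetneq\sigma$ is active at $s$.
\item[5.] Pass to the strings $\sigma\tau\in T_{s+1}$, $|\tau|=s+3$. If $\sigma$ is held by a claim, so is $\sigma\tau$. If $\sigma$ is free at $s$, then $\sigma\tau$ is held by $(\sigma,j)$ if this claim was made at $s$ and $0^{j+2}1\subseteq\tau$ (this holds for at most one $j$); otherwise $\sigma\tau$ is free.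
\end{enumerate}
Lemma~\ref{lem:budget} shows that $R_s$ has enough elements in step 3. Define
\[
\Phi^Y(s)=\begin{cases}1&\text{if }Y{\upharpoonright}l_s\text{ exits at stage }s,\\0&\text{otherwise.}\end{cases}
\]
Each stage involves finitely many strings and claims and compares computable rationals. So $\Phi$ is a Turing functional, total on all oracles, and $\Phi^Y(s)$ depends only on $Y{\upharpoonright}l_s$. For $\rho\in T_t$, let $\Phi(\rho)$ be the string $\Phi^Y(0)\cdots\Phi^Y(t)$ of length $t+1$, for any $Y\in[\rho]$. A claim is \emph{permanent} if it is made and never dropped.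

\begin{example}
The first lengths are $l_0,\dots,l_3=0,3,7,12$. Suppose that $P_0=2^\omega$. At stage $0$ the empty string makes a permanent claim with $j=0$ and $\xi=001$. At stage $1$ nothing exits, since $3<|\xi|+4$. At stage $2$ the exit set of level $0$ has $2^{7-3-4}=1$ element, the string $0010000$. At stage $3$ the exit set of level $1$ consists of the first $2^{12-3-5}=16$ held strings, which are the extensions of $00100010$. Its measure is $2^{-8}=2^{-5}\lambda[\xi]$.
\end{example}

\subsection*{Exits from one claim}
An exit set of level $n$ created at stage $s$ has measure $2^{\,l_s-|\xi|-n-4}\cdot2^{-l_s}=2^{-n-4}\lambda[\xi]$. A claim $(\rho,j)$ with $\rho\in T_t$ acquires strings only in step 5 of stage $t$, where it acquires all strings of $T_{t+1}$ that extend $\xi$, and later by inheritance. So once a string ceases to be held by the claim, no extension of it is held by that claim.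

\begin{lemma}\label{lem:budget}
Let $(\rho,j)$ be made before $s$ and active at $s$. Then the exit sets of the claim that failed at stages $\le s$ have total measure at most $\frac1{16}\lambda[\xi]$, and fewer than $2^n$ of them have level $n$. Moreover $\lambda[R_s]\ge\frac12\lambda[\xi]$, so step 3 can be carried out.
\end{lemma}

\begin{proof}
Since the claim is active at $s$,
\[
\lambda([\xi]\setminus P_{j,s})\le\lambda([\rho]\setminus P_{j,s})\le\delta_j\lambda[\rho]=2^{-j-8}\,2^{\,j+3}\lambda[\xi]=2^{-5}\lambda[\xi].
\]
The exit sets of the claim generate pairwise disjoint subsets of $[\xi]$, because no extension of a string that has exited is held by the claim again. If $E$ failed at $s'\le s$, then $\lambda([E]\setminus P_{j,s})\ge\lambda([E]\setminus P_{j,s'})>\frac12\lambda[E]$. Summing over the failed sets, if there are any, gives $\frac12\sum_E\lambda[E]<2^{-5}\lambda[\xi]$. So their total measure is less than $2^{-4}\lambda[\xi]$, and if $f$ of them have level $n$, then $f\cdot2^{-n-4}<2^{-4}$, that is, $f<2^n$.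

The exit sets created before $s$ that have not failed have distinct levels, so their total measure is at most $\sum_n2^{-n-4}\lambda[\xi]=\frac18\lambda[\xi]$. While the claim is active, strings cease to be held by it only by exiting. Hence $[\xi]\setminus[R_s]$ is the union of the sets $[E]$ for exit sets $E$ created before $s$, and $\lambda[R_s]\ge(1-\frac1{16}-\frac18)\lambda[\xi]\ge\frac12\lambda[\xi]$. The set required in step 3 has measure $2^{-n-4}\lambda[\xi]\le\frac12\lambda[\xi]$.
\end{proof}

For a permanent claim $(\rho,j)$ the sets $[R_s]$ decrease, their intersection has measure at least $\frac12\lambda[\xi]$, and every $Y$ in the intersection has $\Phi^Y=\Phi(\rho)0^\omega$. These sequences are the atoms announced in the introduction. The next lemma says that an oracle can leave such an atom arbitrarily late.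

\begin{lemma}\label{lem:late}
Let $(\rho,j)$ with $\rho\in T_t$ be permanent. For every $m$ there are $d\ge m$ and $\eta\in T_d$ such that $\eta$ exits from $(\rho,j)$ at $d$ and $\lambda(P_j\mid\eta)\ge\frac12$. Moreover, whenever a string $\eta\in T_d$ exits from $(\rho,j)$ at $d$, we have $d>t$, $\eta\supseteq\xi$, the string $\eta$ is free at $d$, and $\Phi(\eta)=\Phi(\rho)\,0^{\,d-t-1}1$.
\end{lemma}

\begin{proof}
We show by induction on $n$ that level $n$ eventually has a current exit set that never fails. Suppose that from stage $s_0$ on, all levels below $n$ have such sets. At every stage $s\ge s_0$ with $s>t$ and $l_s\ge|\xi|+n+4$, level $n$ is occupied at the end of step 3: if it is vacant after the failures, it is the least vacant level and is filled. By Lemma~\ref{lem:budget}, fewer than $2^n$ sets of level $n$ ever fail. So from some stage on, the occupant does not change.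

The claim creates at most one exit set per stage, so one of these infinitely many sets, say $E$, is created at a stage $d\ge m$. At every stage $s>d$, some $\eta\in E$ has $\lambda(P_{j,s}\mid\eta)\ge\frac12$. Since $E$ is finite, one $\eta\in E$ works for infinitely many $s$, and since the densities decrease to $\lambda(P_j\mid\eta)$, we get $\lambda(P_j\mid\eta)\ge\frac12$.

Now let $\eta\in T_d$ exit from the claim at $d$. Step 3 treats only claims made before $d$, so $d>t$; the string $\eta$ was held by the claim, so it extends $\xi$; and it becomes free in step 3, so it is free at $d$. For $t<u<d$, the string $\eta{\upharpoonright}l_u$ is held by $(\rho,j)$ throughout stage $u$, since otherwise its extension $\eta$ would not be held by the claim at stage $d$. So $\Phi$ prints $0$ at these $u$ and $1$ at $d$.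
\end{proof}

\begin{remark}\label{rem:2random}
The free choice of $m$ is what a 2-random oracle lacks. Let $V_{t,m}$ be the union of the sets $[E]$ over all exit sets $E$ created at stages $\ge m$ by claims $(\rho,j)$ with $\rho\in T_t$. There are finitely many such claims and the exit sets of each are disjoint, so $\lambda(V_{t,m})\to0$ as $m\to\infty$. The $V_{t,m}$ are uniformly $\Sigma^0_1$, so $\emptyset'$ computes a function $g$ with $\lambda(V_{t,g(t)})\le2^{-t}$, and $U_n=\bigcup_{t>n}V_{t,g(t)}$ is a Martin-L\"of test relative to $\emptyset'$. Hence for a 2-random oracle and almost all $t$, an exit from a claim made at stage $t$ happens before stage $g(t)$.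
\end{remark}

\subsection*{Finding permanent claims}
To use Lemma~\ref{lem:late} we need a permanent claim for $P_j$ above a given free string. The density theorem provides strings in which $P_j$ has density close to $1$, but a claim can only be made at a free string. Let $Q$ be the set of $Y$ such that $Y{\upharpoonright}l_t$ is free at $t$ for infinitely many $t$. It is a $\Pi^0_2$ class, hence measurable.

\begin{lemma}\label{lem:Q}
If $\sigma\in T_s$ is free at $s$, then $\lambda([\sigma]\setminus Q)\le\frac14\lambda[\sigma]$.
\end{lemma}

\begin{proof}
Let $Y\in[\sigma]\setminus Q$ and let $t\ge s$ be the last stage at which $\rho=Y{\upharpoonright}l_t$ is free. Then $\rho\supseteq\sigma$. The string $Y{\upharpoonright}l_{t+1}$ does not start stage $t+1$ free, since it would then be free at $t+1$. So it is held by some claim $(\rho,j)$, and $Y$ extends $\rho0^{j+2}1$. All longer initial segments $Y{\upharpoonright}l_u$ remain held by this claim, because ceasing to be held means becoming free. In particular the claim is never dropped. Thus $[\sigma]\setminus Q$ is covered by the cylinders $[\xi(\rho,j)]$ of permanent claims with $\rho\supseteq\sigma$.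

Fix $j$. If $(\rho,j)$ is permanent and $\rho\subsetneq\rho'$, then $(\rho,j)$ is active at the stage when $(\rho',j)$ could be made, so step 4 forbids that claim. Hence the first components of permanent claims $(\rho,j)$ are pairwise incomparable, and those extending $\sigma$ have total measure at most $\lambda[\sigma]$. As $\lambda[\xi(\rho,j)]=2^{-j-3}\lambda[\rho]$, we obtain $\lambda([\sigma]\setminus Q)\le\sum_j2^{-j-3}\lambda[\sigma]=\frac14\lambda[\sigma]$.
\end{proof}

Without the restriction in step 4 the lemma fails. Take $j$ with $P_j=2^\omega$. Every string free at a stage $t\ge j$ would make a permanent claim and so lose a fraction at least $2^{-j-4}$ of its measure to oracles held forever. No point of $Q$ would be a density point of $Q$, and $Q$ would be null.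

\begin{lemma}\label{lem:permanent}
Let $\sigma\in T_s$ be free at $s$, let $j>s$, and let $\lambda(P_j\mid\sigma)>\frac14$. Then there is a permanent claim $(\rho,j)$ with $\rho\supseteq\sigma$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q}, $\lambda(P_j\cap[\sigma]\cap Q)>0$. By the density theorem there are $Y\in P_j\cap[\sigma]\cap Q$ and $N$ with $\lambda(P_j\mid Y{\upharpoonright}l_t)\ge1-\delta_j$ for all $t\ge N$. Since $P_{j,u}\supseteq P_j$ for all $u$, a claim $(Y{\upharpoonright}l_t,j)$ with $t\ge N$, once made, is never dropped. Choose $N'\ge\max(N,j)$ such that each of the finitely many claims $(Y{\upharpoonright}l_t,j)$ with $t<N$ that is ever dropped is dropped before $N'$. Then every claim $(\rho',j)$ with $\rho'$ an initial segment of $Y$ that is active at some stage $\ge N'$ is permanent.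

As $Y\in Q$, there is $t\ge N'$ such that $Y{\upharpoonright}l_t$ is free at $t$. We have $j\le t$ and $\lambda(P_{j,t}\mid Y{\upharpoonright}l_t)\ge1-\delta_j$. So in step 4 of stage $t$ either $(Y{\upharpoonright}l_t,j)$ is made, or some $(\rho',j)$ with $\rho'\subsetneq Y{\upharpoonright}l_t$ is active at $t$. In both cases a claim $(\rho,j)$ with $\rho$ an initial segment of $Y$ is active at $t$, hence permanent. It was made at a stage $\ge j>s$, so $|\rho|>l_s$, and $\rho$ extends $\sigma$ because both are initial segments of $Y$.
\end{proof}

The hypothesis $j>s$ is used only in the last sentence, where it excludes a permanent claim at a proper initial segment of $\sigma$.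

\section{The construction of $X$ and $Z$}\label{sec:construction}

We alternate three moves: shrink the $\Pi^0_1$ class to avoid the next null $\Pi^0_2$ class, go to a permanent claim $(\rho,j)$ for the new class, and exit late. Between the current string $\sigma\in T_d$ and $\rho$, the oracle may be held by other claims and exit from them, and this produces the uncontrolled stretch of $Z$. The advice that a test may use has to come from a finite set that depends computably on $d$. It can contain $\sigma$, the index $a$ of the old class and the index $e$ of the $\Pi^0_2$ class. It cannot contain the number $k$ of the set $G^e_k$ that we remove, the new index $j$, or the string $\rho$, for which we have no computable bound. We therefore choose the \emph{least} $k$ and the \emph{first} $\rho$, so that they can be approximated from $(\sigma,a,e)$.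

\subsection*{Predictions}
Let $O_d$ be the set of triples $(\sigma,a,e)$ with $\sigma\in T_d$ and $a,e\le d$. For any triple $o=(\sigma,a,e)$ with $\sigma\in T_d$ and any $s$, let $k_s(o)$ be the least $k$ with $\lambda(G^e_{k,s}\mid\sigma)\le\frac18$; it exists because $G^e_{s,s}=\emptyset$. Let $\rho_s(o)$ be the first $\rho\supseteq\sigma$ such that the claim $(\rho,J(a,e,k_s(o),d))$ has been made by stage $s$ and is active at $s$, if there is one. Put
\[
\pi(o,s)=\Phi(\rho_s(o))\,0^\omega
\]
if $\rho_s(o)$ exists, and $\pi(o,s)=0^\omega$ otherwise. All of this is computable in $o$ and $s$.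

\begin{lemma}\label{lem:settle}
Let $o=(\sigma,a,e)$ with $\sigma\in T_d$. Suppose that $k$ is least with $\lambda(G^e_k\mid\sigma)\le\frac18$, that $j=J(a,e,k,d)$, and that $\rho$ is the first extension of $\sigma$ for which $(\rho,j)$ is permanent. Then there is $r$ such that $\rho_s(o)=\rho$ for all $s\ge r$.
\end{lemma}

\begin{proof}
For all $s$ we have $\lambda(G^e_{k,s}\mid\sigma)\le\lambda(G^e_k\mid\sigma)\le\frac18$, so $k_s(o)\le k$. For each $k'<k$ we have $\lambda(G^e_{k'}\mid\sigma)>\frac18$, hence $\lambda(G^e_{k',s}\mid\sigma)>\frac18$ for large $s$. So $k_s(o)=k$ for large $s$. For each of the finitely many $\rho'\supseteq\sigma$ that precede $\rho$, the claim $(\rho',j)$ is never made or is eventually dropped, and $(\rho,j)$ is active at all stages from its making on.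
\end{proof}

\subsection*{The construction}
We build $d_0<d_1<\cdots$, strings $\sigma_0\subseteq\sigma_1\subseteq\cdots$ with $\sigma_i\in T_{d_i}$, and indices $a_i$ such that
\begin{equation}\label{eq:inv}
\sigma_i\text{ is free at }d_i\qquad\text{and}\qquad\lambda(P_{a_i}\mid\sigma_i)\ge\tfrac12 .
\end{equation}
Let $d_0=0$, let $\sigma_0$ be the empty string, and let $P_{a_0}=2^\omega$. Step $i$ has three parts.

\emph{Shrinking.} If there is $k$ with $\lambda(G^i_k\mid\sigma_i)\le\frac18$, let $e_i=i$; otherwise let $e_i=0$, so that nothing is removed. Let $k_i$ be least with $\lambda(G^{e_i}_{k_i}\mid\sigma_i)\le\frac18$, and let $j_i=J(a_i,e_i,k_i,d_i)$. Then $j_i>d_i$, $P_{j_i}=P_{a_i}\setminus G^{e_i}_{k_i}$, and $\lambda(P_{j_i}\mid\sigma_i)\ge\frac12-\frac18>\frac14$.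

\emph{Going to a permanent claim.} By Lemma~\ref{lem:permanent} there is a permanent claim $(\rho,j_i)$ with $\rho\supseteq\sigma_i$. Let $\rho_i\in T_{t_i}$ be the first such $\rho$. Then $t_i\ge j_i>d_i$. Let $o_i=(\sigma_i,a_i,e_i)$, and let $r_i$ be least such that $\rho_s(o_i)=\rho_i$ for all $s\ge r_i$, as given by Lemma~\ref{lem:settle}.

\emph{Exiting late.} By Lemma~\ref{lem:late} there are $d\ge\max(r_i,M(t_i))$ and $\eta\in T_d$ such that $\eta$ exits from $(\rho_i,j_i)$ at $d$ and $\lambda(P_{j_i}\mid\eta)\ge\frac12$. Let $\sigma_{i+1}$ be the first such $\eta$, let $d_{i+1}$ be its stage, and let $a_{i+1}=j_i$. By Lemma~\ref{lem:late}, $d_{i+1}>t_i$, the string $\sigma_{i+1}$ extends $\rho_i$ and is free at $d_{i+1}$, and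
\begin{equation}\label{eq:shape}
\Phi(\sigma_{i+1})=\Phi(\rho_i)\,0^{\,d_{i+1}-t_i-1}1 .
\end{equation}
So \eqref{eq:inv} holds for $i+1$.

Let $X=\bigcup_i\sigma_i$ and $Z=\Phi^X$. Then $Z\le_{tt}X$.

\begin{lemma}\label{lem:verify}
\begin{enumerate}
\item[(a)] $X,Z\le_T\emptyset''$.
\item[(b)] $X$ is weakly 2-random.
\item[(c)] $Z$ is noncomputable.
\item[(d)] $Z$, $(d_i)_{i\ge1}$, $(O_d)$ and $\pi$ satisfy the hypotheses of Proposition~\ref{prop:criterion}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The question whether $\lambda(G^i_k\mid\sigma_i)\le\frac18$ for some $k$ is $\Sigma^0_2$, so $\emptyset''$ finds $e_i$. The conditions that define $k_i$, $\rho_i$ and $r_i$, namely ``$\lambda(G^{e_i}_k\mid\sigma_i)\le\frac18$'', ``$(\rho,j_i)$ is permanent'' and ``$\rho_s(o_i)=\rho_i$ for all $s\ge r$'', are $\Pi^0_1$, so $\emptyset'$ finds the least witnesses, which exist. By Lemma~\ref{lem:M}(a), $\emptyset''$ computes $M(t_i)$. Exiting is decidable and ``$\lambda(P_{j_i}\mid\eta)\ge\frac12$'' is $\Pi^0_1$, so $\emptyset'$ then finds $\sigma_{i+1}$. Hence $X\le_T\emptyset''$, and $Z\le_TX$.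

(b) Let $C$ be a null $\Pi^0_2$ class, say $C=\bigcap_kG^i_k$. The $G^i_k$ decrease, so $\lambda(G^i_k)\to0$, and at step $i$ we have $e_i=i$ and $P_{a_{i+1}}=P_{a_i}\setminus G^i_{k_i}$. The classes $P_{a_m}$ decrease in $m$, and $P_{a_m}$ meets $[\sigma_m]$ by \eqref{eq:inv}. So the closed set $P_{a_{i+1}}$ meets $[\sigma_m]$ for all $m\ge i+1$, and therefore contains $X$. Thus $X\notin G^i_{k_i}$ and $X\notin C$.

(c) By \eqref{eq:shape}, $d_{i+1}$ is the least element of $Z$ above $t_i$; in particular $Z$ is infinite. If $Z$ were computable, then $x\mapsto\min\{z\in Z:z>x\}$ would be a total $\varphi_e$. For $i$ with $t_i\ge e$, Lemma~\ref{lem:M}(b) would give $\varphi_e(t_i)=d_{i+1}\ge M(t_i)>\varphi_e(t_i)$, a contradiction.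

(d) We have $Z\le_T\emptyset''$ by (a), and $d_{i+1}\ge M(t_i)\ge M(d_i)$ since $M$ is nondecreasing. For $i\ge1$ we have $a_i=j_{i-1}\le t_{i-1}<d_i$, and $e_i\le i\le d_i$ because the $d_i$ increase strictly from $0$. So $o_i\in O_{d_i}$. For $s\ge d_{i+1}\ge r_i$ we have $\pi(o_i,s)=\Phi(\rho_i)0^\omega$, and by \eqref{eq:shape} this sequence agrees with $Z$ on the first $d_{i+1}$ bits. This is \eqref{eq:predict}.
\end{proof}

The two lower bounds on $d_{i+1}$ have different tasks. The bound $r_i$ makes the prediction correct by the time the gap ends. The bound $M(t_i)$ makes $Z$ noncomputable and forces any scale that keeps up with the $d_i$ to compute $\emptyset''$. The second jump is needed because the choice of $e_i$ is a $\Sigma^0_2$ question. The test never answers this question: it receives the answer as part of the advice $o_i$.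

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $X$ and $Z=\Phi^X$ from Section~\ref{sec:construction}. By Lemma~\ref{lem:verify}, $X$ is weakly 2-random and $Z$ is noncomputable, and by Lemma~\ref{lem:verify}(d) and Proposition~\ref{prop:criterion}, $Z\in\mathit{NCR}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
We use the same $X$ and $Z$. Part (1) is Lemma~\ref{lem:verify}(a) together with Corollary~\ref{cor:negative}. Part (2) is the conclusion of Proposition~\ref{prop:criterion}.

For (3), let $C$ be a $\Pi^0_1$ class with $\lambda(C)>0$. We show by Ku\v{c}era's argument that some tail of $X$ lies in $C$, where a tail is a sequence $X'$ with $X=\tau X'$ for a string $\tau$. Let $W$ be a c.e.\ prefix-free set of strings with $[W]=2^\omega\setminus C$; to obtain it, write each new clopen piece of the complement as a disjoint union of cylinders. Let $W^n$ be the set of concatenations of $n$ elements of $W$. The set $[W^{n+1}]$ is the disjoint union of the sets $\{wY:Y\in[W^n]\}$ for $w\in W$, so $\lambda[W^{n+1}]=\lambda[W]\cdot\lambda[W^n]$ and $\lambda[W^n]=(1-\lambda(C))^n\to0$. Hence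 $\bigcap_{n\ge1}[W^n]$ is a null $\Pi^0_2$ class. Suppose that no tail of $X$ is in $C$. Then $X\in[W]$, so $X=w_1X_1$ with $w_1\in W$; the tail $X_1$ is in $[W]$, so $X_1=w_2X_2$ with $w_2\in W$; and so on. This gives $X\in[W^n]$ for all $n\ge1$, contradicting weak 2-randomness.

So let $X=\tau X'$ with $X'\in C$. Then $X'\equiv_TX$. If $X'$ were in a null $\Pi^0_2$ class $D$, then $X$ would be in the null $\Pi^0_2$ class $\{\tau Y:Y\in D\}$. Hence $X'$ is weakly 2-random.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Porter}
Christopher P. Porter, \emph{Continuous Randomness via Transformations of 2-Random Sequences}, arXiv:2403.04047 (2024).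
\end{thebibliography}
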